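# Squeezing an extra point into a slightly enlarged triangle

## 1. The guess that the lattice is rigid, tested on 2, 4 and 5 points

Place the triangular lattice of mesh $1$ in an equilateral triangle of side $k-1$. It has $\Delta(k):=\frac{k(k+1)}2$ points there, with pairwise distances at least $1$. Now enlarge the triangle very slightly, to side $k-1+\varepsilon$. Does one more point fit, if we may rearrange everything and if $k$ is enormous?

The answer one would first guess is no. The lattice looks rigid, a thin sliver along one side is useless, and an extra point should cost a definite amount of additional side length, however large $k$ is. Let us make this precise and test it.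

**Definition.** For a positive integer $n$, $L(n)$ is the smallest side length of an equilateral triangle that contains $n$ points with all pairwise distances at least $1$. Equivalently $L(n)=1/d(n)$, where $d(n)$ is the largest possible minimum distance among $n$ points in an equilateral triangle of side $1$.

The textbook fact behind the question is Oler's inequality. If $K$ is a compact convex set in the plane with area $A(K)$ and perimeter $P(K)$, and $p(K)$ is the maximum number of points in $K$ with pairwise distances at least $1$, then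
$$p(K)\le \tfrac{2}{\sqrt3}A(K)+\tfrac12P(K)+1 .$$
Let $T_s$ be an equilateral triangle of side $s$. Its area is $\frac{\sqrt3}4s^2$ and its perimeter is $3s$, so the inequality reads $p(T_s)\le\frac{s^2}2+\frac{3s}2+1=\frac{(s+1)(s+2)}2$. If $n$ points fit, then $n\le \frac{(s+1)(s+2)}2$. Solving for $s$,
$$L(n)\ge t(n):=\tfrac12\left(-3+\sqrt{8n+1}\right),\qquad n=\tfrac{(t(n)+1)(t(n)+2)}2. \tag{1}$$
Put $\delta(n):=L(n)-t(n)\ge0$. For $n=\Delta(k)$ we have $8n+1=(2k+1)^2$, so $t(\Delta(k))=k-1$. The lattice attains this, so $L(\Delta(k))=k-1$ and $\delta(\Delta(k))=0$.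

The guess now reads: for every fixed integer $c>0$, $\delta(\Delta(k)+c)$ is bounded away from $0$ for large $k$, that is, $\liminf_{k\to\infty}\delta(\Delta(k)+c)>0$. This is conjectured in R. L. Graham and B. D. Lubachevsky, "Dense Packings of Equal Disks in an Equilateral Triangle: From 22 to 34 and Beyond", arXiv:math/0406252 (2004), where the classes $n=\Delta(2k)+1$, $\Delta(2k+1)+1$ and $\Delta(3k+1)+2$ are singled out.

Here are the smallest cases.

* $n=2=\Delta(1)+1$. Two points of a triangle are at most one side apart, so $L(2)=1$. Here $t(2)=\frac{-3+\sqrt{17}}2\approx0.562$ and $\delta(2)\approx0.438$.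
* $n=4=\Delta(2)+1$. Join the center of a triangle of side $s$ to the midpoints of its sides. This gives three kites, each of diameter $s/\sqrt3$ (vertex to center). If $s<\sqrt3$, two of four points share a kite and are at distance less than $1$. For $s=\sqrt3$ the three vertices and the center work. So $L(4)=\sqrt3$, $t(4)=\frac{-3+\sqrt{33}}2\approx1.372$ and $\delta(4)\approx0.360$.
* $n=5=\Delta(2)+2$. Cut the triangle into four of side $s/2$. If $s<2$, two of five points share one and are at distance less than $1$. Since $L(6)=2$, we get $L(5)=2$, $t(5)=\frac{-3+\sqrt{41}}2\approx1.702$ and $\delta(5)\approx0.298$.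

So far the guess looks healthy. Note, however, what Oler's bound leaves open. Writing $t(\Delta(k)+1)=k-1+\theta$, (1) gives $\theta(2k+1+\theta)=2$, so $\theta<\frac1k$. The bound permits an extra point at a cost that tends to $0$, and the question is whether the true cost does too.

## 2. The guess fails for every $c$: statements

Call a set *1-separated* if distinct points in it are at distance at least $1$. So $p(T_s)$ is the maximum size of a 1-separated subset of $T_s$, and $p(T_s)\ge n$ implies $L(n)\le s$. Logarithms are natural.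

**Theorem 1.** There is an absolute constant $B$ such that for every $\varepsilon\in(0,1/10]$ there is an integer $\rho=\rho(\varepsilon)\ge1$, $\rho\le\exp\big(B\log^2(1/\varepsilon)\big)$, with
$$p(T_{k-1+\varepsilon})\ \ge\ \Delta(k)+\frac{k}{3\rho(\varepsilon)}-2\qquad\text{for all }k\ge1.$$

**Corollary 2.** For each fixed $c\ge1$, $\lim_{k\to\infty}\delta(\Delta(k)+c)=0$. So the conjecture is false for every $c\ge1$, and in particular $\delta\to0$ along each of the classes $\Delta(2k)+1$, $\Delta(2k+1)+1$, $\Delta(3k+1)+2$.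

**Proof of Corollary 2 from Theorem 1.** Fix $\varepsilon\in(0,1/10]$. If $k\ge3\rho(\varepsilon)(c+2)$, then $\frac k{3\rho}-2\ge c$, so Theorem 1 gives $L(\Delta(k)+c)\le k-1+\varepsilon$. As $t$ is increasing, $t(\Delta(k)+c)\ge t(\Delta(k))=k-1$. Hence $0\le\delta(\Delta(k)+c)\le\varepsilon$ for all large $k$. The three classes are subsequences with $c=1$, $c=1$, $c=2$. $\square$

**Corollary 3.**

1. If $1\le c(k)=o(k)$, then $\delta(\Delta(k)+c(k))\to0$. More generally, if $n_i\to\infty$ and $\operatorname{dist}(t(n_i),\mathbb Z)\to0$, then $\delta(n_i)\to0$.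
2. There are $b>0$ and $k_0$ with $\delta(\Delta(k)+c)\le e^{-b\sqrt{\log k}}$ for all $k\ge k_0$, $1\le c\le\sqrt k$.
3. For each fixed $\varepsilon\in(0,1/10]$, $p(T_{k-1+\varepsilon})-\Delta(k)$ has exact order $k$: it is at least $\frac k{3\rho(\varepsilon)}-2$ and, by Oler, at most $\varepsilon(k+\frac12)+\frac{\varepsilon^2}2$.

No converse to part 1 is claimed, and the rate in part 2 is not claimed to be optimal. Corollary 3 is deduced in Section 10. Until then we work on Theorem 1, and the plan is as follows. Push the lattice into the top corner, so that a sliver of height $\eta=\frac{\sqrt3}2\varepsilon$ is free along the base. We show that a rearrangement inside a ball of radius $\rho(\varepsilon)$ near the base gains one point. Since $\rho$ does not depend on $k$, we can repeat it about $k/(3\rho)$ times along the base.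

## 3. Lattice rows, a cone of harmless displacements, and slits

Let $e_\theta$ be the unit vector at angle $\theta$ degrees, $\Lambda=\mathbb Ze_0+\mathbb Ze_{60}$, $R_j=\{x\in\Lambda:x_y=j\sqrt3/2\}$ (row $j$) and $\Lambda^{\ge0}=\bigcup_{j\ge0}R_j$. The point $ne_0+je_{60}$ has *coordinates* $(n,j)$, and $j$ is its row index. In coordinates, $\pm e_0,\pm e_{60},\pm e_{-60}$ are $\pm(1,0),\pm(0,1),\pm(1,-1)$, and $e_{120}=-e_{-60}$ is $(-1,1)$. The squared length is
$$n^2+nj+j^2=(j+\tfrac n2)^2+\tfrac34n^2\ge\tfrac34n^2,$$
and by symmetry it is at least $\frac34\max(n^2,j^2)$. If it equals $1$, then $|n|,|j|\le1$, which leaves exactly the six unit vectors $e_{60i}$. It never equals $2$, because it is odd unless $n,j$ are both even, and then it is divisible by $4$. So every other nonzero lattice vector has length at least $\sqrt3$. Points of $\Lambda$ at distance $1$ are called *adjacent*. $B(x,r)$ is the closed ball.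

Displacements are best written in the frame $e_{30},e_{150}$:
$$[\alpha,\beta]:=\alpha e_{30}+\beta e_{150},\quad\text{with }x\text{-coordinate }\tfrac{\sqrt3}2(\alpha-\beta)\text{ and }y\text{-coordinate }\tfrac{\alpha+\beta}2 .$$
For example, $[1,1]=e_{90}=(0,1)$, so $[\eta,\eta]$ is a vertical lift by $\eta$, while $[1,-1]=(\sqrt3,0)$ is horizontal. Since $e_{30}\perp e_{120}$, $e_{150}\perp e_{60}$ and $e_{30}\cdot e_{60}=e_{150}\cdot e_{120}=\frac{\sqrt3}2$,
$$\alpha=\tfrac2{\sqrt3}\,[\alpha,\beta]\cdot e_{60},\qquad \beta=\tfrac2{\sqrt3}\,[\alpha,\beta]\cdot e_{120}.$$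

**Definition.** $C=\{u:u\cdot e_{60}\ge0,\ u\cdot e_{120}\ge0\}=\{[\alpha,\beta]:\alpha,\beta\ge0\}$, a cone of opening $120^\circ$ about the upward direction.

If $e$ is a unit vector and $u\cdot e\ge0$, then $|e+u|^2=1+2u\cdot e+|u|^2\ge1$. Therefore
$$u\in C\ \Rightarrow\ |e_{60}+u|\ge1\ \text{ and }\ |e_{120}+u|\ge1. \tag{2}$$
In words: if the upper of two adjacent rows moves by $u\in C$ relative to the lower, no distance between the rows that was $1$ drops below $1$. Also, by the formulas for $\alpha,\beta$,
$$\text{adding a vector }w\text{ to }[\alpha,\beta]\text{ changes each of }\alpha,\beta\text{ by at most }\tfrac2{\sqrt3}|w|. \tag{3}$$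

The next lemma says that, for small displacements, only adjacent pairs need checking.

**Lemma 4.** Let $A\subset\Lambda$ and $u:A\to\mathbb R^2$ satisfy $|u(x)-u(y)|\le\sqrt3-1$ for all $x,y\in A$, and $|x-y+u(x)-u(y)|\ge1$ whenever $|x-y|=1$. Then $x\mapsto x+u(x)$ is injective with 1-separated image.

**Proof.** Let $x\ne y$. If $|x-y|=1$, the new distance is at least $1$ by assumption. Otherwise $|x-y|\ge\sqrt3$ and the new distance is at least $\sqrt3-(\sqrt3-1)=1$. $\square$

**Definition.** For $V=[a,b]$ with $0\le a,b\le0.7$ put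
$$X_V=\bigcup_{j\le-1}R_j\ \cup\ \bigcup_{j\ge0}(R_j+V).$$
This is the lattice with a *slit* below row $0$. For example, $V=[0.3,0.3]$ lifts the upper half by $0.3$.

$X_V$ is 1-separated. Indeed $|V|^2=a^2+b^2-ab\le\max(a,b)^2\le0.49$, so displacements differ by at most $0.7<\sqrt3-1$. Adjacent pairs inside one half keep their distance, and pairs in rows $-1,0$ are covered by (2). Now Lemma 4 applies.

**Definition.** Let $X\subset\mathbb R^2$ be 1-separated. An *improvement of $X$ of radius $r$* is a pair of finite sets $F\subset X$, $F'\subset\mathbb R^2$, both in $B(0,r)$, with $|F'|=|F|+1$, $F'\cap(X\setminus F)=\emptyset$, and $(X\setminus F)\cup F'$ 1-separated. The vector $V$ is *$r$-improvable* if $X_V$ has an improvement of radius $r$.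

So an improvement is a local surgery that gains one point. An improvement of radius $r$ is also one of any larger radius. Our aim is an improvement of $\Lambda^{\ge0}$ whose new points stay in $\{y\ge-\eta\}$. The first example of an improvement comes next.

## 4. Buckling a single row: enough room at $0.3$, no room at $0.1$

A sensible first attempt is to let one row buckle up and down. Consecutive points at slightly different heights can be slightly closer horizontally, and over a long stretch one more point fits. With a wide slit this works.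

**Lemma 5.** If $V=[a,b]$, $0\le a,b\le0.7$ and $a+b\ge0.6$, then $V$ is $r_0$-improvable with $r_0=2400$.

**Proof.** *Purpose: find a horizontal band in which points are automatically far from all other rows, and buckle row $0$ inside it.* Let $h=\frac{a+b}2\ge0.3$ be the height of $V$. In $X_V$, row $-1$ has height $-\frac{\sqrt3}2$, row $0$ has height $h$, row $1$ has height $h+\frac{\sqrt3}2$. Put $y_1=1-\frac{\sqrt3}2$ and $y_2=h+\frac{\sqrt3}2-1$. A point with height in $[y_1,y_2]$ is at vertical distance at least $1$ from all rows $\le-1$ and all rows $\ge1$. The band is not empty: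
$$y_2-y_1=h+\sqrt3-2\ge0.3-0.268>0.03.$$

Let $J=2300$. From row $0$ delete the $J-2$ points $(i,0)+V$, $1\le i\le J-2$, and insert the $J-1$ points
$$q_l=\Big(V_x+l\,\tfrac{J-1}J,\ y^{(l)}\Big),\quad1\le l\le J-1,\qquad y^{(l)}=\begin{cases}y_1,&l\text{ odd},\\ y_1+0.03,&l\text{ even}.\end{cases}$$
We check all new pairs.

* All $q_l$ have height in $[y_1,y_2]$, so they are at distance at least $1$ from rows $\le-1$ and $\ge1$.
* For consecutive $q_l$ the squared distance is $(1-\frac1J)^2+0.0009\ge1-\frac2J+0.0009>1$, because $\frac2{2300}<0.00087$. Non-consecutive ones are at horizontal distance at least $2(1-\frac1J)>1$.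
* The kept points with $i=0$ and $i=J-1$ are at horizontal distance $1-\frac1J$ from $q_1$ and $q_{J-1}$ respectively; for the second, $(J-1)-\frac{(J-1)^2}J=\frac{J-1}J$. Both of these new points have height $y_1$, because $J-1$ is odd. The vertical distance is $h-y_1>0.16$, so the squared distance is at least $1-\frac2J+0.0256>1$. Every other pair (new point, kept point of row $0$) has horizontal distance at least $\min\{2(1-\frac1J),\,1+(1-\frac1J)\}>1$.

One point is gained, the new points do not coincide with kept ones, and everything involved lies in $B(0,2400)$, since $|V_x|\le0.61$ and heights are at most $0.7$. $\square$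

The argument needs $h+\sqrt3-2>0$, that is, an opening larger than $2-\sqrt3\approx0.268$. For small openings this is not a weakness of the estimates: near the floor, moving row $0$ alone gains nothing.

**Observation 6.** Let $0<\eta\le0.1$. Let $F\subset R_0$ and $F'\subset\{y\ge-\eta\}$ be finite with $F'\cap(\Lambda^{\ge0}\setminus F)=\emptyset$ and $(\Lambda^{\ge0}\setminus F)\cup F'$ 1-separated. Then $|F'|\le|F|$.

**Proof.** Let $p\in F'$. If $p_y\ge\frac{\sqrt3}2$, then $p$ lies in a unit lattice triangle with vertices in rows $\ge1$. By the kite picture of Section 1 it is within $1/\sqrt3<1$ of a vertex, which is a kept point different from $p$. This is impossible, so $p_y<\frac{\sqrt3}2$. Write $p_x=n+s$ with $n\in\mathbb Z$, $|s|\le\frac12$. Row $1$ has its points at half-integer abscissas, so some point of it is at horizontal distance $\frac12-|s|$ from $p$, and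
$$(\tfrac12-|s|)^2+(\tfrac{\sqrt3}2-p_y)^2\ge1 .$$
The first term is at most $\frac14$, so $\frac{\sqrt3}2-p_y\ge\frac{\sqrt3}2$, i.e. $p_y\le0$. Since $p_y\ge-\eta$, also $(\frac12-|s|)^2\ge1-(\frac{\sqrt3}2+\eta)^2=\frac14-\sqrt3\eta-\eta^2\ge0.066>\frac1{16}$, so $|s|\le\frac14$. Thus each point of $F'$ is within horizontal distance $\frac14$ of an integer and has height in $[-0.1,0]$. The same holds for kept points of row $0$. Two points with the same integer are at distance at most $\sqrt{0.25+0.01}<1$. So every integer owns at most one point, and integers whose row-$0$ point is kept own no new point. Hence $|F'|\le|F|$. $\square$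

The obstruction is visible in the proof: each point of the bottom row is tied to one hollow of the row above. It can drift sideways only a little, never from one hollow to the next.

## 5. From a thin sliver to a wider slanted slit

Instead of single points, displace *thick blocks* of lattice. Take a strip of $m$ rows above the floor and cut it into consecutive blocks, each translated rigidly by its own small vector $u$. The rows above the strip do not move and the floor is at $-\eta$, so by (2) we want
$$-u\in C,\qquad u_y\ge-\eta .$$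
These $u$ fill a triangle with corners $0$, $-2\eta e_{30}$ (far left) and $-2\eta e_{150}$ (far right). Drifts are still of order $\eta$. But suppose one block sits near the left corner and its right neighbor near the right corner. Between them opens a slit in the horizontal direction, of width $|2\eta(e_{30}-e_{150})|=2\sqrt3\,\eta$. If the two blocks meet along a line of direction $e_{120}$, whose normal is $e_{30}$, the opening measured across the slit is $2\sqrt3\,\eta\cos30^\circ=3\eta$. A sliver of height $\eta$ has become a slit of opening $3\eta$, along a line as long as we like, because $m$ is ours to choose. Seen through a rotation by $60^\circ$, the lattice near the middle of that slit looks exactly like some $X_{V^*}$.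

Inside a slit of $X_V$, $V=[a,b]$, the same trick applies. A strip just above the slit must be compatible with the fixed rows below and with the upper rows displaced by $V$, so block displacements lie in the parallelogram $\{[\alpha,\beta]:0\le\alpha\le a,\,0\le\beta\le b\}$. Its left corner is $[0,b]$, its right corner is $[a,0]$, and their difference is $ae_{30}+be_{-30}$. Rotated by $+60^\circ$ this is $ae_{90}+be_{30}=[a+b,a]$. So up to a safety factor the slit vector changes by the Fibonacci-type rule $(a,b)\mapsto(a+b,a)$, and the opening grows by a constant factor. Repeating, every slack grows to $0.3$, where Lemma 5 takes over.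

One thing is missing. The strip must agree with the original configuration at both ends, so the displacements must travel from their initial value to the left corner, and from the right corner back. Reading blocks from left to right, both trips move *left*: they compress the strip. A horizontal step $(-\delta,0)$ is forbidden, since it shortens $e_0$ to length $1-\delta$. But if a block also jumps down or up by $t$, it may move left by about $t^2/2$. This is tiny, but we may take as many blocks as we like. That is the next section.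

## 6. Jumps, zigzags and blocks

**Definition.** A vector $w$ is *of type 60* if $|e_0+w|\ge1$ and $|e_{-60}+w|\ge1$. It is *of type 120* if $|e_0+w|\ge1$ and $|e_{60}+w|\ge1$.

For example, $(0,-t)$ with $t\ge0$ is of type 60 and $(0,t)$ is of type 120, while $(-\delta,0)$ with $0<\delta<1$ is of neither type. More generally:
$$\text{if }\delta\ge0,\ t\ge\sqrt{2\delta},\text{ then }(-\delta,-t)\text{ is of type }60\text{ and }(-\delta,t)\text{ is of type }120. \tag{4}$$
Indeed, in both cases $|e_0+w|^2=(1-\delta)^2+t^2\ge1-2\delta+t^2\ge1$, and the other squared length is $(\frac12-\delta)^2+(\frac{\sqrt3}2+t)^2\ge1-\delta+t^2\ge1$.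

**Lemma 7 (zigzag).** Let $S-P=(-X,Y)$ with $X>0$, and let $N\ge1$. There is a sequence $P=u_0,u_1,\dots,u_{2N}=S$ whose differences are alternately of type 60 and type 120, with $u_{2i}\in[P,S]$ and $|u_{2i+1}-u_{2i}|\le\frac X{2N}+\sqrt{X/N}+\frac{|Y|}N$.

**Proof.** Let $\delta=\frac X{2N}$, $t_1=\sqrt{2\delta}+\frac{|Y|}N$ and $t_2=t_1+\frac YN$. Then $t_1,t_2\ge\sqrt{2\delta}$. Alternate the steps $(-\delta,-t_1)$ and $(-\delta,t_2)$, which have types 60 and 120 by (4). Their sum is $(-\frac XN,\frac YN)=\frac1N(S-P)$, so the even terms run along $[P,S]$ and $u_{2N}=S$. An odd term differs from the preceding even one by $(-\delta,-t_1)$, of length at most $\delta+t_1$, which is the stated bound. $\square$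

For $X=0.02$, $Y=0$: with $N=1$ the steps are $(-0.01,\mp\sqrt{0.02})$, excursions of about $0.14$. With $N=100$ they are $(-0.0001,\mp\sqrt{0.0002})$, about $0.014$. The excursions shrink like $N^{-1/2}$ while the net movement stays the same.

The types encode the direction of the cut between two blocks. Let $m\ge1$ and $\Sigma=R_0\cup\dots\cup R_{m-1}$. Let $u_0,\dots,u_q$ be vectors such that $u_i-u_{i-1}$ is of type $\tau_i\in\{60,120\}$ for $1\le i\le q$. Choose integers $n_1,\dots,n_q$ with $n_{i+1}-n_i=2m$, and put
$$f_i(j)=\begin{cases}n_i,&\tau_i=60,\\ n_i-j,&\tau_i=120,\end{cases}\qquad f_0=-\infty,\quad f_{q+1}=+\infty,$$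
$$B_i=\{(n,j)\in\Sigma:f_i(j)<n\le f_{i+1}(j)\},\qquad0\le i\le q.$$
A cut of type 60 runs in direction $e_{60}$ (constant $n$), a cut of type 120 in direction $e_{120}$ (constant $n+j$). For $0\le j\le m-1$ and $1\le i\le q-1$,
$$f_{i+1}(j)-f_i(j)\ge2m-(m-1)=m+1, \tag{5}$$
so the $B_i$ partition $\Sigma$.

As an example take $m=2$, $q=1$, $\tau_1=120$, $n_1=0$. Then $B_0$ consists of the $(n,0)$ with $n\le0$ and the $(n,1)$ with $n\le-1$. The adjacent pairs across the cut are $(0,0),(1,0)$ and $(-1,1),(0,1)$ with difference $e_0$, and $(0,0),(0,1)$ with difference $e_{60}$. These are the two vectors in the definition of type 120.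

**Lemma 8.** If $x\in B_i$, $y\in B_{i'}$, $i<i'$ and $|x-y|=1$, then $i'=i+1$, and $y-x\in\{e_0,e_{-60}\}$ if $\tau_{i+1}=60$, $y-x\in\{e_0,e_{60}\}$ if $\tau_{i+1}=120$. Consequently, if each $B_i$ is displaced by $u_i$, all pairs of adjacent lattice points of $\Sigma$ stay at distance at least $1$.

**Proof.** Let $x=(n_x,j_x)$, $y=(n_y,j_y)$, so $|j_y-j_x|\le1$. If $i'\ge i+2$, then $n_y>f_{i+2}(j_y)$ and $n_x\le f_{i+1}(j_x)$. As $f_{i+1}$ changes by at most $1$ between $j_x$ and $j_y$, (5) gives
$$n_y-n_x>\big(f_{i+2}(j_y)-f_{i+1}(j_y)\big)+\big(f_{i+1}(j_y)-f_{i+1}(j_x)\big)\ge(m+1)-1\ge1,$$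
so $n_y-n_x\ge2$, impossible for a unit vector. So $i'=i+1$. If $\tau_{i+1}=60$, then $n_x\le n_{i+1}<n_y$, so the first coordinate increases and $y-x\in\{(1,0),(1,-1)\}=\{e_0,e_{-60}\}$. If $\tau_{i+1}=120$, then $n_x+j_x\le n_{i+1}<n_y+j_y$, so the coordinate sum increases and $y-x\in\{(1,0),(0,1)\}=\{e_0,e_{60}\}$.

For the consequence, two points of one block keep their difference. If $x\in B_i$ and $y\in B_{i+1}$ are adjacent, the new difference is $(y-x)+(u_{i+1}-u_i)$, of length at least $1$ by the definition of type $\tau_{i+1}$. $\square$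

## 7. A strip that carries a slit

Let $\Lambda'\in\{\Lambda,\Lambda^{\ge0}\}$ and let $U$ be a vector. Put
$$X(\Lambda',U)=\{x:x\in\Lambda'\cap R_j,\ j\le-1\}\cup\{x+U:x\in\Lambda'\cap R_j,\ j\ge0\}.$$
So $X(\Lambda,V)=X_V$ (a slit) and $X(\Lambda^{\ge0},0)=\Lambda^{\ge0}$ (a floor). The lemma treats both: if a sequence of displacements closes up, respects the neighbors of the strip and contains one large jump, then an improvement for the slit created by that jump yields an improvement for the original configuration.

**Lemma 9 (strip lemma).** Let $u_0,\dots,u_q$ be vectors with $u_0=u_q=U$ such that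

* (a) $|u_i|\le0.6$ and $|u_i-u_k|\le0.6$ for all $i,k$;
* (b) $U-u_i\in C$ for all $i$; and if $\Lambda'=\Lambda$, also $u_i\in C$ for all $i$;
* (c) each $u_i-u_{i-1}$ is of a type $\tau_i\in\{60,120\}$;
* (d) for some $s$ with $2\le s\le q-1$ and some $a,b>0$ with $a+b\le0.7$: $u_s-u_{s-1}=0.9(ae_{30}+be_{-30})$ and $\tau_s=120$;
* (e) $V^*:=\frac9{10}[a+b,\,a]$ is $r$-improvable for some $r\ge r_0=2400$.

Then $X(\Lambda',U)$ has an improvement $(F,F')$ of radius $6qr$ such that every point of $F'$ either has the form $x+u_i$ with $x\in\Lambda^{\ge0}$, or has positive $y$-coordinate.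

In (d) the type comes for free: $w=0.9(ae_{30}+be_{-30})$ satisfies $w\cdot e_0>0$ and $w\cdot e_{60}=0.9a\frac{\sqrt3}2>0$ (as $e_{-30}\perp e_{60}$), so $|e_0+w|,|e_{60}+w|\ge1$. Also $X(\Lambda',U)$ is 1-separated: for $\Lambda^{\ge0}$ it is a translate, and for $\Lambda$ we have $U=u_0\in C$, $|U|\le0.6$, so (2) and Lemma 4 apply as they did for $X_V$.

**Proof.** **Step 1: the displaced configuration $Y$.** *Purpose: install the blocks, thick enough to hold a ball of radius $r$ around the middle of the slit.* Let
$$M=\Big\lceil\tfrac2{\sqrt3}(r+3)\Big\rceil,\qquad m=2M+1,$$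
and use the blocks of Section 6 with the $n_i$ normalized by $n_s=0$. Write $L=u_{s-1}$, $R=u_s$. Define $u$ on $\Lambda'$ by $u=0$ on rows $\le-1$ (if $\Lambda'=\Lambda$), $u=u_i$ on $B_i$, and $u=U$ on rows $\ge m$. Let $Y=\{x+u(x):x\in\Lambda'\}$.

We claim that $x\mapsto x+u(x)$ is injective and $Y$ is 1-separated. By (a), displacements differ by at most $0.6<\sqrt3-1$, so by Lemma 4 only adjacent pairs matter. Pairs inside $\Sigma$ are covered by Lemma 8 and (c). Pairs inside rows $\le-1$, or inside rows $\ge m$, have equal displacements. For adjacent points in rows $-1$ and $0$ (only if $\Lambda'=\Lambda$), upper minus lower is $e_{60}$ or $e_{120}$, and the displacement difference is some $u_i\in C$. For rows $m-1$ and $m$ it is $U-u_i\in C$. In both cases (2) applies.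

**Step 2: near the middle of the slit, $Y$ is a copy of $X_{V^*}$.** *Purpose: make hypothesis (e) usable.* Let $o\in\Lambda$ have coordinates $(1-M,M)$, let $\varrho$ be the rotation by $-60^\circ$, and let $g(x)=\varrho x+o+L$, an isometry with $g(0)=o+L$. As $e_{30}=e_{-30}+e_{90}$,
$$\varrho V^*=0.9\big((a+b)e_{-30}+ae_{90}\big)=0.9(ae_{30}+be_{-30})=R-L.$$
Furthermore $\varrho R_j+o=o+je_0+\mathbb Ze_{-60}$. Since $o$ has coordinate sum $1$, $e_0$ has coordinate sum $1$ and $e_{-60}$ has coordinate sum $0$, this is the set of lattice points with coordinate sum $1+j$. Let $\Lambda_{\rm left}$ and $\Lambda_{\rm right}$ be the sets of lattice points with coordinate sum $\le0$ and $\ge1$. Then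
$$g(X_{V^*})=(\Lambda_{\rm left}+L)\cup(\Lambda_{\rm right}+R).$$

Now let $x\in\Lambda$ with $|x-o|\le r+3$, and let $(dn,dj)$ be the coordinates of $x-o$. By Section 3, $|dn|,|dj|\le\frac2{\sqrt3}(r+3)\le M$. So the row index $M+dj$ of $x$ lies in $[0,2M]$, that is, $x\in\Sigma$. The coordinate sum $\sigma=1+dn+dj$ of $x$ lies in $[1-2M,1+2M]$. Let $j$ be the row index of $x$. Since $\tau_s=120$ and $n_s=0$, $f_s(j)=-j$; by (5), $f_{s-1}(j)\le-j-(2M+2)$ and $f_{s+1}(j)\ge-j+(2M+2)$. The first coordinate of $x$ is $\sigma-j$. Hence $x\in B_{s-1}$ if $\sigma\le0$, and $x\in B_s$ if $\sigma\ge1$.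

A point of $Y$ or of $g(X_{V^*})$ in $B(g(0),r+1)$ is a lattice point $x$ plus a displacement of length at most $0.6$, so $|x-o|\le(r+1)+0.6+|L|\le r+2.2\le r+3$. For such $x$ both sets contain the same displaced point, namely $x+L$ if $\sigma\le0$ and $x+R$ if $\sigma\ge1$. Hence
$$Y\cap B(g(0),r+1)=g(X_{V^*})\cap B(g(0),r+1), \tag{6}$$
and these points are displaced points of $B_{s-1}\cup B_s$.

**Step 3: insert the extra point.** *Purpose: transplant the improvement of $X_{V^*}$ into $Y$.* Let $(F_*,F'_*)$ be an improvement of $X_{V^*}$ of radius $r$. By (6), $gF_*\subset Y$, and $gF_*$ consists of displaced points of $B_{s-1}\cup B_s$. Let $Y'=(Y\setminus gF_*)\cup gF'_*$. Suppose a point $z\in Y$ is at distance less than $1$ (possibly $0$) from a point of $gF'_*\subset B(g(0),r)$. Then $z\in B(g(0),r+1)$, so $z\in g(X_{V^*})$ by (6). Points of $g(X_{V^*})\setminus gF_*$ are different from, and hence at distance at least $1$ from, all points of $gF'_*$. So $z\in gF_*$. Therefore $gF'_*\cap(Y\setminus gF_*)=\emptyset$ and $Y'$ is 1-separated.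

**Step 4: read $Y'$ as an improvement of $X(\Lambda',U)$.** *Purpose: only finitely many points have really moved.* Let $D=B_1\cup\dots\cup B_{q-1}$. It is finite, and it contains $B_{s-1}\cup B_s$ because $2\le s\le q-1$. Put
$$F=\{x+U:x\in D\},\qquad F'=\big(\{x+u(x):x\in D\}\setminus gF_*\big)\cup gF'_*.$$
Outside $D$ nothing has changed: on $B_0$ and $B_q$ we have $u=u_0=u_q=U$, on rows $\ge m$ also $u=U$, and on rows $\le-1$ we have $u=0$. So
$$X(\Lambda',U)\setminus F=\{x+u(x):x\in\Lambda'\setminus D\}.$$
Since $gF_*\subset\{x+u(x):x\in D\}$, we get $(X(\Lambda',U)\setminus F)\cup F'=Y'$, which is 1-separated. $F'$ is disjoint from $X(\Lambda',U)\setminus F$: for its first part because $x\mapsto x+u(x)$ is injective, for $gF'_*$ by Step 3. The two parts of $F'$ are disjoint by Step 3, so $|F'|=|D|-|F_*|+(|F_*|+1)=|F|+1$.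

**Step 5: location and radius.** *Purpose: the height control will be needed at the floor, the radius for the final count.* Points of $F'$ outside $gF'_*$ have the form $x+u_i$ with $x\in\Sigma\subset\Lambda^{\ge0}$. Points of $gF'_*$ lie in $B(o+L,r)$. Since $o$ has height $\frac{\sqrt3}2M\ge r+3$ and $|L|\le0.6$, they have height at least $2.4>0$.

Next, $n_i=2m(i-s)$, so $|n_i|\le2m(q-1)$. A point $(n,j)\in D$ satisfies $|n|\le2m(q-1)+(m-1)$ and $0\le j\le m-1$, so its length is at most $|n|+j\le2m(q-1)+2(m-1)=2mq-2$. Hence $x+U$ and $x+u(x)$, $x\in D$, lie in $B(0,2mq)$. Further,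
$$|o|^2=(1-M)^2+(1-M)M+M^2=M^2-M+1\le M^2,$$
so $gF'_*\subset B(0,M+0.6+r)\subset B(0,2M)\subset B(0,2mq)$, using $r\le\frac{\sqrt3}2M-3$. Finally $m\le2\big(\frac2{\sqrt3}(r+3)+1\big)+1=\frac4{\sqrt3}(r+3)+3\le3r$ because $r\ge2400$. So $2mq\le6qr$. $\square$

## 8. Widening a slit by a factor $1.35$, again and again

Let $K_1=10^5$ and $K=60K_1$.

**Lemma 10.** Let $V=[a,b]$, $0<b\le a\le2b$, $v:=a+b<0.6$, and $V^*=\frac9{10}[a+b,\,a]$. If $V^*$ is $r$-improvable with $r\ge r_0$, then $V$ is $(Kr/v)$-improvable.

**Proof.** **Step 1: the parallelogram of admissible displacements.** *Purpose: one region that guarantees (a) and (b) of Lemma 9.* Let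
$$Q=C\cap(V-C)=\{[\alpha,\beta]:0\le\alpha\le a,\ 0\le\beta\le b\}.$$
It contains $0$ and $V$, and its diameter is at most $a+b=v<0.6$. If all $u_i\in Q$, then $u_i\in C$, $V-u_i\in C$, and all $|u_i|$ and $|u_i-u_k|$ are at most $0.6$.

**Step 2: the route.** *Purpose: start at $V$, reach the left corner, jump to the right corner, return to $V$, staying a little inside $Q$ so that the zigzags have room.* Let
$$L=[0.05a,\,0.95b],\quad R=[0.95a,\,0.05b],\quad P=V-(0,\tfrac b{20})=[a-\tfrac b{20},\,0.95b],$$
using $(0,1)=[1,1]$. Both zigzags go left: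
$$P_x-L_x=\tfrac{\sqrt3}2(0.95a-0.05b)>0,\qquad R_x-P_x=\tfrac{\sqrt3}2(0.95b-0.05a)>0,$$
the latter because $a\le2b$. On $[P,L]$, $\beta=0.95b$ and $\alpha$ runs between $0.05a\ge0.05b$ and $a-0.05b$. On $[R,P]$, $\alpha$ runs between $0.95a\ge0.05b$ and $a-0.05b$ (and $0.95a\le a-0.05b$ as $b\le a$), and $\beta$ between $0.05b$ and $0.95b$. So on both segments
$$0.05b\le\alpha\le a-0.05b,\qquad0.05b\le\beta\le0.95b.$$
By (3) and $\frac2{\sqrt3}\cdot0.04<0.05$, every point within $0.04b$ of these segments lies in $Q$.

**Step 3: the zigzags fit.** *Purpose: choose the number of jumps.* Let $N=\lceil K_1/v\rceil$ and apply Lemma 7 from $P$ to $L$ and from $R$ to $P$. Since $P,L,R\in Q$, we have $X,|Y|\le v$ in both cases, and the offsets are at most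
$$\frac{v^2}{2K_1}+\frac v{\sqrt{K_1}}+\frac{v^2}{K_1}<0.0033\,v<0.04\,b,$$
because $v<0.6$ and $b\ge v/3$. So all vectors of the sequence
$$V\to P\to\text{(zigzag)}\to L\to R\to\text{(zigzag)}\to P\to V$$
lie in $Q$.

**Step 4: apply Lemma 9 with $\Lambda'=\Lambda$, $U=V$.** *Purpose: verify its hypotheses and read off the radius.* (a) and (b) hold by Step 1. (c): $V\to P$ is $(0,-\frac b{20})$, of type 60, and $P\to V$ is $(0,\frac b{20})$, of type 120, both by (4) with $\delta=0$; the zigzag steps have types by Lemma 7; for $L\to R$ see (d). (d): $R-L=[0.9a,-0.9b]=0.9(ae_{30}+be_{-30})$, since $-e_{150}=e_{-30}$; this has type 120, it is neither the first nor the last step, and $a+b<0.6\le0.7$. (e) is assumed. The number of steps is $q=4N+3\le4(K_1/v+1)+3\le9K_1/v$. So $X_V$ has an improvement of radius $6qr\le54K_1r/v\le Kr/v$. $\square$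

**Lemma 11.** Let $V=[a,b]$ with $0<b\le a\le2b$ and $v=a+b<0.9$. Then $V$ is $r$-improvable with $r=r_0(K/v)^I$, $I=1+\log(1/v)/\log1.35$.

**Proof.** *Purpose: iterate Lemma 10 until Lemma 5 applies.* Put $(a_0,b_0)=(a,b)$, $(a_{i+1},b_{i+1})=\frac9{10}(a_i+b_i,a_i)$ and $v_i=a_i+b_i$. If $b_i\le a_i\le2b_i$, then $a_{i+1}/b_{i+1}=1+b_i/a_i\in[\frac32,2]$. So $b_i\le a_i\le2b_i$ for all $i$. Hence $\frac{a_i}{v_i}\in[\frac12,\frac23]$ and
$$v_{i+1}=0.9(2a_i+b_i)=0.9\,v_i\Big(1+\frac{a_i}{v_i}\Big)\in[1.35v_i,\,1.5v_i].$$
Let $i_0$ be the first $i$ with $v_i\ge0.6$. If $i_0\ge1$, then $1.35^{\,i_0-1}v\le v_{i_0-1}<0.6<1$, so $i_0\le I$, and $v_{i_0}<1.5\cdot0.6=0.9$. If $i_0=0$, then $i_0\le I$ since $v<1$, and $v_{i_0}=v<0.9$. In both cases $b_{i_0}\le a_{i_0}\le\frac23\cdot0.9=0.6$, so Lemma 5 shows that $[a_{i_0},b_{i_0}]$ is $r_0$-improvable.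

For $i<i_0$ we have $v_i<0.6$, so Lemma 10 applies to $[a_i,b_i]$, whose $V^*$ is $[a_{i+1},b_{i+1}]$. Apply it for $i=i_0-1,\dots,0$. Each application multiplies the radius by $K/v_i\le K/v$, and since $K/v_i>1$ the radii stay at least $r_0$. As $K/v>1$ and $i_0\le I$, the final radius is at most $r_0(K/v)^I$. $\square$

## 9. The floor, and then the triangle

Let $H_\eta=\{y\ge-\eta\}$. We now carry out the first step of Section 5, turning the sliver under $\Lambda^{\ge0}$ into a slit.

**Lemma 12.** For $0<\eta\le0.1$, $\Lambda^{\ge0}$ has an improvement $(F,F')$ of radius $\rho$ with $F'\subset H_\eta$, where $\rho\ge1$ is an integer with $\rho\le\exp(B_1\log^2(1/\eta))$ and $B_1$ is an absolute constant.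

**Proof.** **Step 1: the triangle of admissible displacements.** *Purpose: compatibility with the rows above and with the lowered floor.* Let
$$Q_\eta=\{u:-u\in C,\ u_y\ge-\eta\}=\{-[\alpha,\beta]:\alpha,\beta\ge0,\ \alpha+\beta\le2\eta\},$$
a triangle with vertices $0,-2\eta e_{30},-2\eta e_{150}$ and diameter $2\sqrt3\,\eta\le0.35$.

**Step 2: the route.** *Purpose: as in Lemma 10, with $0$ in place of $V$.* Let
$$L=-[1.85\eta,\,0.05\eta],\quad R=-[0.05\eta,\,1.85\eta],\quad P=(0,-0.05\eta)=-[0.05\eta,\,0.05\eta].$$
Then $L_x<0=P_x<R_x$, so $P\to L$ and $R\to P$ go left. On $[P,L]\cup[R,P]$ the points are $-[\alpha,\beta]$ with $\alpha,\beta\ge0.05\eta$ and $y$-coordinate at least $-0.95\eta$. By (3), points within $0.04\eta$ of these segments still have $\alpha,\beta\ge0$, and their height is at least $-0.99\eta$; so they lie in $Q_\eta$. Let $N=\lceil K_1/\eta\rceil$ and apply Lemma 7 from $P$ to $L$ and from $R$ to $P$. Since $|L-P|=|P-R|=1.8\eta$, we have $X,|Y|\le2\eta$, and the offsets are at most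
$$\frac{\eta^2}{K_1}+\eta\sqrt{\frac2{K_1}}+\frac{2\eta^2}{K_1}<0.04\,\eta .$$
So all vectors of the sequence $0\to P\to\text{(zigzag)}\to L\to R\to\text{(zigzag)}\to P\to0$ lie in $Q_\eta$.

**Step 3: apply Lemma 9 with $\Lambda'=\Lambda^{\ge0}$, $U=0$.** *Purpose: verify its hypotheses.* (a) holds since $0\in Q_\eta$ and the diameter is at most $0.35$. (b) asks only for $-u_i\in C$, which holds. (c): $0\to P$ is of type 60 and $P\to0$ of type 120, by (4) with $\delta=0$; the zigzags are covered by Lemma 7, and $L\to R$ by (d). (d):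
$$R-L=1.8\eta(e_{30}-e_{150})=0.9(2\eta\,e_{30}+2\eta\,e_{-30}),$$
which is the required form with $a=b=2\eta$, $a+b=4\eta\le0.4$; it is of type 120 and is neither the first nor the last step. (e): $V^*=0.9[4\eta,2\eta]=[3.6\eta,1.8\eta]$. The ratio of its entries is $2$ and their sum is $5.4\eta\le0.54<0.9$, so by Lemma 11 it is $r$-improvable with
$$r=r_0\Big(\frac K{5.4\eta}\Big)^{1+\log(1/(5.4\eta))/\log1.35}\ \ge r_0 .$$

**Step 4: conclusions.** *Purpose: radius and height.* Here $q=4N+3\le9K_1/\eta$, so Lemma 9 gives an improvement $(F,F')$ of radius $6qr\le54K_1r/\eta$. Put $\rho=\lceil54K_1r/\eta\rceil$. Points of $F'$ of the form $x+u_i$ with $x\in\Lambda^{\ge0}$ have height at least $-\eta$, because $u_i\in Q_\eta$. All other points of $F'$ have positive height. So $F'\subset H_\eta$. Finally let $\lambda=\log(1/\eta)\ge\log10>1$. Since $\rho\le108K_1r/\eta$ and $5.4\eta\ge\eta$,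
$$\log\rho\le\log(108K_1)+\lambda+\log r_0+\Big(1+\frac\lambda{\log1.35}\Big)(\log K+\lambda)\le B_1\lambda^2$$
with $B_1=\log(108K_1)+1+\log r_0+\big(1+\frac1{\log1.35}\big)(\log K+1)$, because $\lambda>1$. $\square$

**Proof of Theorem 1.** **Step 1: the triangle.** *Purpose: place the sliver along the base.* Let $\varepsilon\in(0,1/10]$ and $\eta=\frac{\sqrt3}2\varepsilon\le0.1$, and take $F,F',\rho$ from Lemma 12. As $\log(1/\eta)=\log(1/\varepsilon)+\log\frac2{\sqrt3}\le2\log(1/\varepsilon)$, we have $\rho\le\exp(B\log^2(1/\varepsilon))$ with $B=4B_1$. Let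
$$T=\{(x,y):-\eta\le y\le\sqrt3\,x,\ y\le\sqrt3(k-1-x)\}.$$
This is an equilateral triangle of height $\frac{\sqrt3}2(k-1)+\eta$, so of side $k-1+\frac{2\eta}{\sqrt3}=k-1+\varepsilon$. The point with coordinates $(n,j)$ is $(n+\frac j2,\frac{\sqrt3}2j)$. It lies in $T$ exactly when $j\ge0$ (as $\eta<\frac{\sqrt3}2$), $n\ge0$ and $n+j\le k-1$. So $|T\cap\Lambda|=\Delta(k)$.

**Step 2: where an improvement fits.** *Purpose: keep away from the slanted sides.* If $k-1-4\rho<0$, then $k\le4\rho$ and $\frac k{3\rho}-2\le\frac43-2<0$, so the claim follows from $p(T)\ge\Delta(k)$. Let $k-1-4\rho\ge0$. For an integer $n$ with $2\rho\le n\le k-1-2\rho$, the distances of $ne_0$ from the two slanted side lines are $\frac{\sqrt3}2n$ and $\frac{\sqrt3}2(k-1-n)$. Both are at least $\sqrt3\rho\ge\rho$, and $ne_0$ is on the inner side of both lines. So $B(ne_0,\rho)\cap H_\eta\subset T$.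

**Step 3: repeat along the base.** *Purpose: gain many points independently.* For all $n_i=2\rho+i(2\rho+1)$, $i\ge0$, with $n_i\le k-1-2\rho$, replace $F+n_ie_0\subset T\cap\Lambda$ by $F'+n_ie_0\subset T$. The lattice $\Lambda^{\ge0}$ is invariant under translation by $e_0$, so each $F'+n_ie_0$ is 1-separated, and it is disjoint from, and at distance at least $1$ from, $\Lambda^{\ge0}\setminus(F+n_ie_0)$. For different $i$, the balls $B(n_ie_0,\rho)$ are at mutual distance at least $1$, since their centers are at least $2\rho+1$ apart; so points of different $F'+n_ie_0$ are at distance at least $1$. The result is a 1-separated subset of $T$, and each replacement adds one point. The number of replacements is $\big\lfloor\frac{k-1-4\rho}{2\rho+1}\big\rfloor+1$, which is at least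
$$\frac{k-1-4\rho}{2\rho+1}=\frac k{2\rho+1}-\frac{4\rho+1}{2\rho+1}\ge\frac k{3\rho}-2,$$
because $\rho\ge1$. $\square$

With the deduction in Section 2, this proves Corollary 2: the conjecture is disproved for every fixed $c$.

## 10. How many points, and how fast the cost tends to zero

**Proof of Corollary 3.** **Part 1.** *Purpose of the first half: let $c$ grow.* Let $k_i\to\infty$ be integers and $c_i\ge1$ integers with $c_i/k_i\to0$. Fix $\varepsilon\in(0,1/10]$. Eventually $c_i\le\frac{k_i}{3\rho(\varepsilon)}-2$, so Theorem 1 gives $L(\Delta(k_i)+c_i)\le k_i-1+\varepsilon$. Since $t(\Delta(k_i)+c_i)\ge k_i-1$, we get $\delta(\Delta(k_i)+c_i)\le\varepsilon$ eventually. So $\delta(\Delta(k_i)+c_i)\to0$. With $k_i=i$ this is the first claim.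

*Purpose of the second half: reduce the general case to this one.* Write $t(n_i)=k_i-1+\theta_i$ with $k_i$ an integer, $|\theta_i|\le\frac12$ and $\theta_i\to0$. As $n_i\to\infty$, also $k_i\to\infty$. Recall $n=\frac{(t+1)(t+2)}2$ from (1). For the indices with $\theta_i\le0$ we have $n_i\le\Delta(k_i)$, so $L(n_i)\le k_i-1$ and $\delta(n_i)\le k_i-1-t(n_i)=|\theta_i|$. For the indices with $\theta_i>0$,
$$n_i-\Delta(k_i)=\frac{(k_i+\theta_i)(k_i+1+\theta_i)-k_i(k_i+1)}2=\frac{\theta_i(2k_i+1+\theta_i)}2,$$
a positive integer whose quotient by $k_i$ tends to $0$ if there are infinitely many such indices, and the first half applies. In all cases $\delta(n_i)\to0$.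

**Part 2.** *Purpose: let $\varepsilon$ depend on $k$, using the bound for $\rho$.* Choose $b>0$ with $Bb^2\le\frac14$ and put $\varepsilon=e^{-b\sqrt{\log k}}$. For large $k$ we have $\varepsilon\le\frac1{10}$ and $\rho(\varepsilon)\le\exp(Bb^2\log k)\le k^{1/4}$. Hence, for large $k$ and $1\le c\le\sqrt k$,
$$\frac k{3\rho}-2\ge\frac{k^{3/4}}3-2\ge\sqrt k\ge c .$$
So $L(\Delta(k)+c)\le k-1+\varepsilon$. As $t(\Delta(k)+c)\ge k-1$, $\delta(\Delta(k)+c)\le\varepsilon=e^{-b\sqrt{\log k}}$.

**Part 3.** *Purpose: compare with Oler.* The lower bound is Theorem 1. For the upper bound, $p(T_s)\le\frac{(s+1)(s+2)}2$ from Section 1 with $s=k-1+\varepsilon$ gives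
$$p(T_{k-1+\varepsilon})\le\frac{(k+\varepsilon)(k+1+\varepsilon)}2=\Delta(k)+\varepsilon\Big(k+\frac12\Big)+\frac{\varepsilon^2}2 .$$
For fixed $\varepsilon$ both bounds on $p(T_{k-1+\varepsilon})-\Delta(k)$ grow linearly in $k$. $\square$
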